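\title{Adapted metrics for volume-expanding partially hyperbolic splittings}

\begin{abstract}
Let $\Lambda$ be a compact invariant set of a $C^1$ diffeomorphism with a continuous invariant dominated splitting $E\oplus F$ such that $E$ is uniformly contracted and $k$-dimensional volumes in $F$ grow exponentially. We prove a conjecture of Araujo and Salgado: there is a Riemannian metric in which the three estimates hold with all constants equal to $1$. The metric can be taken $C^\infty$. It is built by averaging pulled-back metrics with the geometric mean of inner products instead of summing them. This mean commutes with exterior powers, so one inner product on the bundle controls the norms of all exterior powers of the derivative at once. We also determine the supremum of the rates of adapted metrics and show that it need not be attained.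
\end{abstract}

\section{Introduction}

Let $M$ be a compact smooth manifold with a Riemannian metric $g$, let $f:M\to M$ be a $C^1$ diffeomorphism, and let $\Lambda\subset M$ be a nonempty compact invariant set. We use invariance only in the form $f(\Lambda)\subset\Lambda$. Let $T_\Lambda M=E\oplus F$ be a continuous splitting that is $Df$-invariant, that is, $Df_xE_x=E_{f(x)}$ and $Df_xF_x=F_{f(x)}$ for $x\in\Lambda$. Assume that $E_x\ne\{0\}$, $F_x\ne\{0\}$, and that $\dim F_x=d_F$ does not depend on $x$. Fix an integer $k$ with $1\le k\le d_F$ and consider the following conditions, in which $K,C,\lambda>0$ are constants and the inequalities are required for all $x\in\Lambda$ and $n\ge1$: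
\begin{itemize}
\item[(i)] (domination) $\|Df^n|E_x\|\cdot\|Df^{-n}|F_{f^n(x)}\|\le Ke^{-\lambda n}$;
\item[(ii)] (contraction of $E$) $\|Df^n|E_x\|\le Ke^{-\lambda n}$;
\item[(iii)] (expansion of $k$-volumes in $F$) for all linearly independent $v_1,\dots,v_k\in F_x$,
\[\|(\wedge^kDf^n)(v_1\wedge\dots\wedge v_k)\|\ge Ce^{\lambda n}\|v_1\wedge\dots\wedge v_k\|.\]
\end{itemize}
The norm on $\wedge^kT_xM$ is the one induced by the metric, so $\|v_1\wedge\dots\wedge v_k\|$ is the volume of the parallelepiped spanned by the $v_i$. Condition (i) says that the growth factor of any vector of $E$ is exponentially smaller than that of any vector of $F$. For $k=1$, condition (iii) is uniform expansion of $F$. For $k\ge2$ it allows $F$ to contain contracted directions: at a fixed point with $Df=\mathrm{diag}(\frac14,\frac12,4)$, where $E$ is the first axis and $F$ the plane of the other two, (i)--(iii) hold for $k=2$ with $K=C=1$ and $e^\lambda=2$.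

\begin{definition}
A Riemannian metric on $M$ is \emph{adapted with rate $\mu>0$} if, for this metric and the norms it induces on $\wedge^kTM$, conditions (i)--(iii) hold with $K=C=1$ and $\lambda=\mu$. It is \emph{adapted} if it is adapted with some rate.
\end{definition}

The constants $K$ and $C$ measure a delay: if $K>1$, condition (ii) guarantees no contraction before time $\lambda^{-1}\log K$. A change of metric changes $K$ and $C$ but not the fact that such constants exist, so it is natural to ask whether some metric removes the delay from all three conditions. At a fixed point where $Df|E$ and $Df|F$ are diagonalizable over $\mathbb R$, the answer is yes. Take an inner product for which the eigenvectors are orthonormal. Then $Df^n$ and $\wedge^kDf^n$ are diagonal in orthonormal bases, the extremal ratio in each condition at time $n$ is the $n$-th power $q^n$ of the one at time $1$, and a bound $q^n\le K'e^{-\lambda n}$ for all $n$ forces $q\le e^{-\lambda}$.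

Araujo and Salgado \cite{AS} conjectured that for $2\le k\le d_F$ an adapted metric always exists. Our main result confirms this.

\begin{theorem}\label{thm:main}
Let $2\le k\le d_F$ and suppose that \emph{(i)--(iii)} hold for some $K,C,\lambda>0$. Then there are a $C^\infty$ Riemannian metric on $M$ and $\mu>0$ such that \emph{(i)--(iii)} hold on $\Lambda$ for all $n\ge1$ with $K=C=1$ and $\lambda=\mu$.
\end{theorem}

Theorem~\ref{thm:main} follows from a statement about arbitrary invariant splittings: the behavior of $Df^N$ in a given metric can be spread over single steps of $Df$ in a new metric, for all exterior powers simultaneously. For $a,b\in\mathbb R^d$ with decreasing rearrangements $a_1\ge\dots\ge a_d$ and $b_1\ge\dots\ge b_d$, we say that $a$ is \emph{majorized} by $b$ if $a_1+\dots+a_p\le b_1+\dots+b_p$ for $1\le p\le d$, with equality for $p=d$.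

\begin{theorem}\label{thm:simul}
Let $\Lambda$ be compact with $f(\Lambda)\subset\Lambda$, and let $T_\Lambda M=V_1\oplus\dots\oplus V_s$ be a continuous $Df$-invariant splitting; no domination or hyperbolicity is assumed. Let $g$ be a Riemannian metric on $M$ and $N=2^r$. There is a continuous metric $G$ on $T_\Lambda M$, making the $V_i$ mutually orthogonal, such that for all $x\in\Lambda$, all $i$ and all $1\le p\le\dim V_i(x)$, with $A=Df|V_i$,
\begin{equation}\label{eq:simul}
\|\wedge^pA_x\|_G\le\|\wedge^pA^N_x\|_g^{1/N},\qquad \|\wedge^p(A_x)^{-1}\|_G\le\|\wedge^p(A^N_x)^{-1}\|_g^{1/N}.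
\end{equation}
Equivalently, the vector of logarithms of the singular values of $A_x$ for $G$ is majorized by $\frac1N$ times that of $A^N_x$ for $g$. Moreover, for each $\varepsilon>0$ there is a $C^\infty$ metric $\hat g$ on $M$ with $(1-\varepsilon)G\le\hat g\le(1+\varepsilon)G$ on $T_\Lambda M$.
\end{theorem}

Here $A^N_x=Df^N|V_i(x)$. Since $N$ may be taken arbitrarily large, Theorem~\ref{thm:simul} also identifies the supremum of the rates of adapted metrics.

\begin{theorem}\label{thm:rates}
Let $T_\Lambda M=E\oplus F$ be a continuous $Df$-invariant splitting with $E_x,F_x\ne\{0\}$ and $\dim F_x=d_F$, and let $1\le k\le d_F$. Put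
\begin{align*}
\chi_D&=\lim_{n}\tfrac1n\max_{x\in\Lambda}\log\big(\|Df^n|E_x\|\,\|Df^{-n}|F_{f^n(x)}\|\big),\\
\chi_E&=\lim_{n}\tfrac1n\max_{x\in\Lambda}\log\|Df^n|E_x\|,\\
\chi_k&=\lim_{n}\tfrac1n\max_{x\in\Lambda}\log\|(\wedge^k(Df^n|F_x))^{-1}\|,
\end{align*}
and $\lambda^*=\min(-\chi_D,-\chi_E,-\chi_k)$.
\begin{enumerate}
\item The limits exist and do not depend on the metric. Conditions \emph{(i)--(iii)} hold for some $K,C,\lambda>0$ if and only if $\lambda^*>0$.
\item If $\lambda^*>0$, then for every $0<\lambda'<\lambda^*$ there is a $C^\infty$ metric adapted with rate $\lambda'$, and no metric is adapted with a rate larger than $\lambda^*$. The rate $\lambda^*$ itself need not be attained.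
\item A metric adapted for $k$ with rate $\lambda'$ satisfies \emph{(iii)} with constant $1$ and rate $\lambda'j/k$ for every $j$-frame in $F$, for every $k\le j\le d_F$.
\end{enumerate}
\end{theorem}

The conjecture in \cite{AS} speaks of ``all $k$-subspaces of $F$'' with $2\le k\le\dim F$, which we read with one fixed $k$. If (iii) is assumed and required for every $k$ in this range, the conclusion still holds: by part~(3), a metric adapted for $k=2$ with rate $\mu$ satisfies (iii) for every $j\ge2$ with constant $1$ and rate $\mu j/2\ge\mu$.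

\section{Exterior powers and singular values}\label{sec:ext}

Vector spaces are real and finite-dimensional, $P(V)$ is the set of inner products on $V$, and $g\le h$ means $g(v,v)\le h(v,v)$ for all $v$. For an isomorphism $L:V\to W$ and $g'\in P(W)$, the pullback is $(L^*g')(u,v)=g'(Lu,Lv)$. The operator norm of $L:(V,g)\to(W,g')$ is $\|L\|_{g,g'}$; for maps between fibers of a bundle with a metric $G$ we write $\|L\|_G$.

Any $g,h\in P(V)$ are diagonal in a common basis: write $h(u,v)=g(Su,v)$ with $S$ selfadjoint and positive for $g$, and take a $g$-orthonormal basis of eigenvectors of $S$. Applied to $g$ and $L^*g'$, this gives a $g$-orthonormal basis $(u_i)$ in which $L^*g'=\mathrm{diag}(\sigma_i^2)$ with $\sigma_1\ge\dots\ge\sigma_d>0$. The $\sigma_i$ are the \emph{singular values} of $L$, and the vectors $w_i=Lu_i/\sigma_i$ form a $g'$-orthonormal basis of $W$. If $g=\mathrm{diag}(a_i)$ and $L^*g'=\mathrm{diag}(a_i')$ in some basis, the singular values are the numbers $\sqrt{a_i'/a_i}$.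

The inner product $\wedge^pg$ induced by $g$ on $\wedge^pV$ is determined by
\[(\wedge^pg)(u_1\wedge\dots\wedge u_p,\,v_1\wedge\dots\wedge v_p)=\det\big(g(u_s,v_t)\big)_{s,t}.\]
In particular, on $\wedge^pV'\subset\wedge^pV$ it depends only on the restriction of $g$ to the subspace $V'$. Given a basis $(e_i)$ and $I=\{i_1<\dots<i_p\}$, put $e_I=e_{i_1}\wedge\dots\wedge e_{i_p}$ and, for numbers $a_i$, put $a_I=\prod_{i\in I}a_i$. Then
\begin{equation}\label{eq:wedgediag}
g=\mathrm{diag}(a_i)\text{ in the basis }(e_i)\quad\Longrightarrow\quad\wedge^pg=\mathrm{diag}(a_I)\text{ in the basis }(e_I),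
\end{equation}
because the matrix $(g(e_i,e_j))_{i\in I,j\in J}$ is diagonal for $I=J$ and has a zero row for $I\ne J$. The map $\wedge^pL$ sends $v_1\wedge\dots\wedge v_p$ to $Lv_1\wedge\dots\wedge Lv_p$; thus $\wedge^p(L'L)=\wedge^pL'\circ\wedge^pL$ and $(\wedge^pL)^{-1}=\wedge^p(L^{-1})$. We write $\|\wedge^pL\|_{g,g'}$ for its norm with respect to $\wedge^pg$ and $\wedge^pg'$.

\begin{lemma}\label{lem:ext}
Let $L:V\to W$ be an isomorphism, $d=\dim V$, $g\in P(V)$, $g'\in P(W)$, $1\le p\le d$, and let $\sigma_1\ge\dots\ge\sigma_d$ be the singular values of $L$.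
\begin{itemize}
\item[(a)] $\|\wedge^pL\|_{g,g'}=\sigma_1\cdots\sigma_p$ and $\|\wedge^pL^{-1}\|_{g',g}^{-1}=\sigma_{d-p+1}\cdots\sigma_d$. The latter number is the minimum of $\|(\wedge^pL)\xi\|/\|\xi\|$ over all $\xi=v_1\wedge\dots\wedge v_p$ with $v_1,\dots,v_p$ linearly independent.
\item[(b)] $\|\wedge^pL\|_{g,g'}=\|\wedge^p\mathrm{id}\|_{g,L^*g'}$ and $\|\wedge^pL^{-1}\|_{g',g}=\|\wedge^p\mathrm{id}\|_{L^*g',g}$.
\item[(c)] If $ag\le h\le bg$ on $V$ and $ag'\le h'\le bg'$ on $W$ with $a,b>0$, then $\|\wedge^pL\|_{h,h'}\le(b/a)^{p/2}\|\wedge^pL\|_{g,g'}$.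
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:wedgediag} the bases $(u_I)$ and $(w_I)$ are orthonormal, and $(\wedge^pL)u_I=\sigma_Iw_I$. So $\|\wedge^pL\|=\max_I\sigma_I$ and $\|\wedge^pL^{-1}\|^{-1}=\min_I\sigma_I$. The latter is the minimum of $\|(\wedge^pL)\xi\|/\|\xi\|$ over all $\xi\ne0$, and it is attained at some $u_I$, which has the required form.

(b) The map $L:(V,L^*g')\to(W,g')$ is an isometry, hence so is $\wedge^pL$ by the determinant formula, and composing with an isometry does not change a norm.

(c) In a basis diagonalizing $g$ and $h$, the hypothesis bounds the ratios of the diagonal entries by $a$ and $b$, so \eqref{eq:wedgediag} gives $a^p\wedge^pg\le\wedge^ph\le b^p\wedge^pg$. The same holds for $g',h'$. Hence $\|(\wedge^pL)\xi\|_{h'}\le b^{p/2}\|\wedge^pL\|_{g,g'}\|\xi\|_g\le(b/a)^{p/2}\|\wedge^pL\|_{g,g'}\|\xi\|_h$.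
\end{proof}

Part (a) turns (iii), a lower bound on decomposable vectors, into an upper bound on an operator norm, which puts the three conditions in the same form. For a continuous metric $h$ on $T_\Lambda M$, $x\in\Lambda$ and $n\ge1$ let
\[\delta^h_n(x)=\|Df^n|E_x\|_h\,\|(Df^n|F_x)^{-1}\|_h,\qquad\kappa^h_n(x)=\|Df^n|E_x\|_h,\]
\[\omega^h_n(x)=\|\wedge^k(Df^n|F_x)^{-1}\|_h .\]

\begin{lemma}\label{lem:three}
Conditions \emph{(i), (ii), (iii)} for $h$ are equivalent, respectively, to $\delta^h_n\le Ke^{-\lambda n}$, $\kappa^h_n\le Ke^{-\lambda n}$, $\omega^h_n\le C^{-1}e^{-\lambda n}$ on $\Lambda$ for all $n\ge1$. Each $q\in\{\delta^h,\kappa^h,\omega^h\}$ satisfies $q_{m+n}(x)\le q_n(x)\,q_m(f^n(x))$. Consequently a Riemannian metric $h$ is adapted with rate $\mu$ if and only if $\delta^h_1,\kappa^h_1,\omega^h_1\le e^{-\mu}$ on $\Lambda$.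
\end{lemma}

\begin{proof}
For (i) and (ii) the equivalence is a change of notation, since $Df^{-n}|F_{f^n(x)}=(Df^n|F_x)^{-1}$; for (iii) it is Lemma~\ref{lem:ext}(a). With $y=f^n(x)$ we have $Df^{m+n}|E_x=(Df^m|E_y)(Df^n|E_x)$ and $(Df^{m+n}|F_x)^{-1}=(Df^n|F_x)^{-1}(Df^m|F_y)^{-1}$. Taking norms, after applying $\wedge^k$ in the case of $\omega$, gives the inequality. If $q_1\le e^{-\mu}$ on $\Lambda$, then $q_n(x)\le\prod_{i=0}^{n-1}q_1(f^i(x))\le e^{-\mu n}$, because $f^i(x)\in\Lambda$.
\end{proof}

A subbundle $V\subset T_\Lambda M$ is \emph{continuous} if near each point of $\Lambda$ it has a frame of continuous sections, and a metric on $V$ is continuous if its matrix in such frames is. A splitting is continuous if its summands are. Joining the frames of the summands gives a continuous frame of $T_\Lambda M$ in which the projections onto the summands have constant matrices, so the projections are continuous.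

\section{Sums versus geometric means}\label{sec:idea}

Let $V\subset T_\Lambda M$ be an invariant subbundle and $A=Df|V$. Fix $x$ and consider the inner products $g_j=(A^j_x)^*g_{f^j(x)}$ on $V_x$, $j\ge0$, which measure a vector by the length of its $j$-th iterate. We are given a comparison of $g_N$ with $g_0$ and want a metric $G$ for which $G_x$ and $A_x^*G_{f(x)}$ are comparable. If $G_x$ is an average of $g_0,\dots,g_{N-1}$ that commutes with pullback, then $A_x^*G_{f(x)}$ is the same average of $g_1,\dots,g_N$; the middle terms are common and should cancel.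

For condition (ii) a weighted sum achieves this. If $g_N\le e^{-2\mu N}g_0$ and $G_x=\sum_{j=0}^{N-1}e^{2\mu j}g_j$, then
\[A_x^*G_{f(x)}=\sum_{j=0}^{N-1}e^{2\mu j}g_{j+1}=e^{-2\mu}\big(G_x-g_0+e^{2\mu N}g_N\big)\le e^{-2\mu}G_x .\]
On $F$ the same computation with reversed signs starts from $g_N\ge e^{2\mu N}g_0$, which fails when $F$ contains a contracted direction. One can sum on $\wedge^kF$ instead, but the result need not be induced by an inner product on $F$. On $\mathbb R^4$ take $g=I$ and $h=\mathrm{diag}(2,2,1,1)$. Relative to $\wedge^2g$, the form $\wedge^2g+\wedge^2h$ has eigenvalues $5,3,3,3,3,2$. If it were $\wedge^2G$, these would be the products $c_ic_j$ of the eigenvalues $c_1\ge\dots\ge c_4$ of $G$ relative to $g$, and $(c_1c_2)(c_3c_4)=(c_1c_3)(c_2c_4)$ would read $10=9$.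

By \eqref{eq:wedgediag}, $\wedge^p$ multiplies diagonal entries, so the average should be multiplicative. When $\dim V_x=1$ there is an evident candidate. Write $g_j=c_jg_0$ with $c_j=\|A^j_x\|_g^2$ and $c_0=1$, and let $G_x=(c_0\cdots c_{N-1})^{1/N}g_0$. Then $A_x^*G_{f(x)}=(c_1\cdots c_N)^{1/N}g_0$, so $\|A_x\|_G^2=c_N^{1/N}=\|A^N_x\|_g^{2/N}$, which is \eqref{eq:simul} with equality. In higher dimension two inner products are diagonal in a common basis, and one can take the geometric mean entry by entry.

\begin{example}\label{ex:three}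
Let $x$ be a fixed point, $F=\mathbb R^3$, $g=I$, $k=2$, and
\[Ae_1=8e_2,\qquad Ae_2=\tfrac12e_1,\qquad Ae_3=\tfrac34e_3 .\]
Then $A^2=\mathrm{diag}(4,4,\frac9{16})$. By Lemma~\ref{lem:ext}(a) the smallest area factor of $A^n$, the product of its two smallest singular values, is $(\frac32)^n$ for even $n$ and $\frac14(\frac32)^n$ for odd $n$. So (iii) holds with $e^\lambda=\frac32$ and $C=\frac14$, but for $n=1$ the factor is $\frac38<1$. We have
\[g_0=\mathrm{diag}(1,1,1),\qquad g_1=\mathrm{diag}(64,\tfrac14,\tfrac9{16}),\qquad g_2=\mathrm{diag}(16,16,\tfrac{81}{256}).\]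
The entrywise geometric mean of $g_0$ and $g_1$ is $G=\mathrm{diag}(8,\frac12,\frac34)$, and $A^*G=\mathrm{diag}(32,2,\frac{27}{64})$ is the entrywise geometric mean of $g_1$ and $g_2$. The ratios of the entries of $A^*G$ and $G$ are $4,4,\frac9{16}$, so the singular values of $A$ for $G$ are $2,2,\frac34$, the square roots of those of $A^2$ for $g$. The smallest area factor is now $\frac32$. For the sum $H=g_0+g_1$, the ratios of the entries of $A^*H=g_1+g_2$ and $H$ are $\frac{16}{13},13,\frac9{16}$, and the plane spanned by $e_1,e_3$ still loses area, by the factor $3/\sqrt{13}$. The weighted sum $g_0+\frac14g_1$ gives the ratios $4,4,\frac9{16}$, but its weight is tuned to the rate $2$ of the first block; the geometric mean has no parameter to tune.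
\end{example}

In the example $g_0,g_1,g_2$ are diagonal in one basis. Three inner products usually are not, and the cancellation of $g_1$ must then come from an inequality. We need a mean that commutes with pullback and with $\wedge^p$, depends continuously on its arguments, and is monotone in them.

\section{The geometric mean of inner products}\label{sec:mean}

For $g,h\in P(V)$ write $h(u,v)=g(Su,v)$ with $S$ selfadjoint and positive for $g$, let $S^{1/2}$ be its unique positive selfadjoint square root, and define
\[(g\#h)(u,v)=g(S^{1/2}u,v).\]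
If $g=\mathrm{diag}(a_i)$ and $h=\mathrm{diag}(b_i)$ in some basis, then $S=\mathrm{diag}(b_i/a_i)$ and $S^{1/2}=\mathrm{diag}(\sqrt{b_i/a_i})$, so
\begin{equation}\label{eq:diagmean}
g\#h=\mathrm{diag}\big(\sqrt{a_ib_i}\big).
\end{equation}
The definition shows that the entrywise mean does not depend on the diagonalizing basis.

\begin{lemma}\label{lem:mean}
Let $g,h,g',h'\in P(V)$.
\begin{itemize}
\item[(a)] $g\#h=h\#g$, $g\#g=g$, and $(ag)\#(bh)=\sqrt{ab}\,(g\#h)$ for $a,b>0$.
\item[(b)] $L^*(g\#h)=L^*g\,\#\,L^*h$ for every isomorphism $L:W\to V$.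
\item[(c)] The map $\#$ is continuous on $P(V)\times P(V)$.
\item[(d)] $\wedge^p(g\#h)=(\wedge^pg)\#(\wedge^ph)$.
\item[(e)] If $g\le g'$ and $h\le h'$, then $g\#h\le g'\#h'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $g=\mathrm{diag}(a_i)$ and $h=\mathrm{diag}(b_i)$ in a basis $(e_i)$. Part (a) is read off \eqref{eq:diagmean}. For (b), the forms $L^*g$, $L^*h$, $L^*(g\#h)$ have in the basis $(L^{-1}e_i)$ the matrices $\mathrm{diag}(a_i)$, $\mathrm{diag}(b_i)$, $\mathrm{diag}(\sqrt{a_ib_i})$, and \eqref{eq:diagmean} applies. For (d), by \eqref{eq:wedgediag} and \eqref{eq:diagmean} both sides equal $\mathrm{diag}(\sqrt{a_Ib_I})$ in the basis $(e_I)$.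

(c) Fix a basis and let $P,Q$ be the matrices of $g,h$. Then $S=P^{-1}Q=P^{-1/2}RP^{1/2}$ with $R=P^{-1/2}QP^{-1/2}$ positive definite. The matrix $P^{-1/2}R^{1/2}P^{1/2}$ has square $S$, and its product with $P$ on the left is symmetric positive definite, so it is $S^{1/2}$. Hence $g\#h$ has matrix $P^{1/2}(P^{-1/2}QP^{-1/2})^{1/2}P^{1/2}$. The square root is continuous on positive definite matrices: if $R_n\to R$, the sequence $R_n^{1/2}$ is bounded, and each limit point is a positive semidefinite square root of $R$, hence equal to $R^{1/2}$.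

(e) Formula \eqref{eq:diagmean} uses different bases for $(g,h)$ and $(g',h')$, so we need a description of $g\#h$ that is visibly monotone. In dimension one, $\sqrt{ab}$ is the largest number whose square is at most $ab$. In general, we claim that $g\#h$ is the largest symmetric bilinear form $\beta$ with
\begin{equation}\label{eq:CS}
\beta(u,v)^2\le g(u,u)\,h(v,v)\qquad\text{for all }u,v\in V.
\end{equation}
Choose a basis in which $g=I$ and $h=T^2$ with $T$ positive diagonal, so that $g\#h=T$, and let $B$ be the matrix of $\beta$. Condition \eqref{eq:CS} reads $\langle u,Bv\rangle^2\le|u|^2|Tv|^2$. By the Cauchy--Schwarz inequality and the choice $u=Bv$, it is equivalent to $|Bv|\le|Tv|$ for all $v$. This holds for $B=T$. Suppose that it holds for $B$, and let $t$ be the largest eigenvalue of $B-T$, with unit eigenvector $v$. Then $Bv=Tv+tv$, so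
\[|Tv|^2+2t\langle Tv,v\rangle+t^2=|Bv|^2\le|Tv|^2 .\]
Since $\langle Tv,v\rangle>0$, this excludes $t>0$. Thus $B\le T$, which proves the claim.

If $g\le g'$ and $h\le h'$, then $\beta=g\#h$ satisfies $\beta(u,v)^2\le g(u,u)h(v,v)\le g'(u,u)h'(v,v)$, and the claim for the pair $(g',h')$ gives $g\#h\le g'\#h'$.
\end{proof}

Monotonicity becomes an estimate for the norm of the identity map between two means, and (d) transfers it to every exterior power.

\begin{lemma}\label{lem:norm}
For $g,h,g',h'\in P(V)$ and $1\le p\le\dim V$,
\[\|\wedge^p\mathrm{id}\|^2_{g\#h,\;g'\#h'}\le\|\wedge^p\mathrm{id}\|_{g,g'}\,\|\wedge^p\mathrm{id}\|_{h,h'}.\]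
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mean}(d), the statement for $p$ is the statement for $p=1$ applied to the four induced inner products on $\wedge^pV$. So let $p=1$, $a=\|\mathrm{id}\|_{g,g'}$ and $b=\|\mathrm{id}\|_{h,h'}$. Then $g'\le a^2g$ and $h'\le b^2h$, and Lemma~\ref{lem:mean}(e),(a) give $g'\#h'\le(a^2g)\#(b^2h)=ab\,(g\#h)$.
\end{proof}

\section{Halving the time}\label{sec:halving}

Let $V\subset T_\Lambda M$ be a continuous $Df$-invariant subbundle and $A=Df|V$, so that $A^n_x=Df^n|V_x:V_x\to V_{f^n(x)}$ is an isomorphism. Our mean has two arguments, so it can pass from time $2m$ to time $m$, and we reach time $1$ from time $2^r$ in $r$ steps. For a continuous metric $g$ on $V$ and $m\ge1$ define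
\[(T_mg)_x=g_x\ \#\ (A^m_x)^*g_{f^m(x)} .\]
This metric is continuous. In continuous frames of $V$ near $x$ and near $f^m(x)$, the matrix of $A^m$ is continuous because $f$ is $C^1$; hence both arguments of $\#$ have continuous matrices, and Lemma~\ref{lem:mean}(c) applies. Put
\[a^n_p(g,x)=\|\wedge^pA^n_x\|_g,\qquad b^n_p(g,x)=\|\wedge^p(A^n_x)^{-1}\|_g .\]

\begin{lemma}\label{lem:halve}
For all $x\in\Lambda$, $m\ge1$ and $1\le p\le\dim V_x$,
\[a^m_p(T_mg,x)^2\le a^{2m}_p(g,x),\qquad b^m_p(T_mg,x)^2\le b^{2m}_p(g,x).\]
\end{lemma}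

\begin{proof}
Let $h_0=g_x$, $h_1=(A^m_x)^*g_{f^m(x)}$, $h_2=(A^{2m}_x)^*g_{f^{2m}(x)}$, all in $P(V_x)$, and let $y=f^m(x)$. By Lemma~\ref{lem:mean}(b) and $A^m_yA^m_x=A^{2m}_x$,
\[(A^m_x)^*(T_mg)_y=(A^m_x)^*g_y\ \#\ (A^m_x)^*(A^m_y)^*g_{f^m(y)}=h_1\#h_2 .\]
Also $(T_mg)_x=h_0\#h_1$. Lemma~\ref{lem:norm} applied in this order would compare $h_0$ with $h_1$ and $h_1$ with $h_2$, and give only the bound $a^m_p(g,x)\,a^m_p(g,y)$. The symmetry of $\#$ lets us write $(T_mg)_x=h_1\#h_0$, so that $h_1$ is compared with itself. By Lemmas~\ref{lem:ext}(b) and~\ref{lem:norm},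
\begin{align*}
a^m_p(T_mg,x)^2&=\|\wedge^p\mathrm{id}\|^2_{h_1\#h_0,\;h_1\#h_2}\le\|\wedge^p\mathrm{id}\|_{h_1,h_1}\|\wedge^p\mathrm{id}\|_{h_0,h_2}=a^{2m}_p(g,x),\\
b^m_p(T_mg,x)^2&=\|\wedge^p\mathrm{id}\|^2_{h_1\#h_2,\;h_1\#h_0}\le\|\wedge^p\mathrm{id}\|_{h_1,h_1}\|\wedge^p\mathrm{id}\|_{h_2,h_0}=b^{2m}_p(g,x).\qedhere
\end{align*}
\end{proof}

\begin{proposition}\label{prop:iterate}
Let $N=2^r$ and $g'=T_1T_2T_4\cdots T_{2^{r-1}}g$. For all $x\in\Lambda$ and $1\le p\le\dim V_x$,
\[\|\wedge^pA_x\|_{g'}\le\|\wedge^pA^N_x\|_g^{1/N},\qquad\|\wedge^p(A_x)^{-1}\|_{g'}\le\|\wedge^p(A^N_x)^{-1}\|_g^{1/N}.\]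
\end{proposition}

\begin{proof}
Let $g^{(r)}=g$ and $g^{(j)}=T_{2^j}g^{(j+1)}$ for $j=r-1,\dots,0$, so that $g'=g^{(0)}$. Let $c$ stand for $a$ or $b$ and put $t_j=c^{2^j}_p(g^{(j)},x)$. Lemma~\ref{lem:halve} with $m=2^j$ gives $t_j^2\le t_{j+1}$, hence $t_0^{2^r}\le t_1^{2^{r-1}}\le\dots\le t_r$.
\end{proof}

For a line bundle and $N=4$, in the notation of Section~\ref{sec:idea}, $(T_2g)_x=(c_0c_2)^{1/2}g_0$ and $A_x^*(T_2g)_{f(x)}=(c_1c_3)^{1/2}g_0$, so $(T_1T_2g)_x=(c_0c_1c_2c_3)^{1/4}g_0$ is the scalar mean found there.

\section{A smooth metric on the manifold}\label{sec:smooth}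

Proposition~\ref{prop:iterate} gives metrics that are only continuous and are defined only over $\Lambda$, while an adapted metric lives on $M$. The inequalities we want at time $1$ can be obtained with room to spare, so an approximation on $\Lambda$ suffices.

\begin{lemma}\label{lem:smooth}
Let $G$ be a continuous metric on $T_\Lambda M$ and $0<\varepsilon<1$. There is a $C^\infty$ Riemannian metric $\hat g$ on $M$ with $(1-\varepsilon)G\le\hat g\le(1+\varepsilon)G$ on $T_\Lambda M$. With $\rho=\sqrt{(1+\varepsilon)/(1-\varepsilon)}$, every isomorphism $L:W\to W'$ between subspaces $W\subset T_xM$ and $W'\subset T_yM$, $x,y\in\Lambda$, satisfies $\|\wedge^pL\|_{\hat g}\le\rho^p\|\wedge^pL\|_G$.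
\end{lemma}

\begin{proof}
For $z\in\Lambda$ take a chart around $z$, let $G_y$ denote the matrix of $G$ at $y\in\Lambda$ in this chart, and let $g^z$ be the metric on the chart domain with constant matrix $G_z$. As $y\to z$ in $\Lambda$, the matrix $G_y^{-1/2}G_zG_y^{-1/2}$ tends to $I$. So $z$ has an open neighborhood $U_z$ in the chart domain such that $(1-\varepsilon)G\le g^z\le(1+\varepsilon)G$ over $U_z\cap\Lambda$. Cover $\Lambda$ by $U_{z_1},\dots,U_{z_l}$, and let $\varphi_0,\dots,\varphi_l$ be a smooth partition of unity subordinate to the open cover $M\setminus\Lambda,U_{z_1},\dots,U_{z_l}$ of $M$. With any smooth metric $g^0$ on $M$, put $\hat g=\varphi_0g^0+\sum_{j\ge1}\varphi_jg^{z_j}$. At each point this is a convex combination of inner products, so $\hat g$ is a smooth metric. At $y\in\Lambda$ we have $\varphi_0(y)=0$, and each $g^{z_j}$ with $\varphi_j(y)>0$ lies between $(1-\varepsilon)G_y$ and $(1+\varepsilon)G_y$; hence so does $\hat g_y$. These inequalities restrict to $W$ and $W'$, and Lemma~\ref{lem:ext}(c) gives the norm estimate.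
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simul}]
Apply Proposition~\ref{prop:iterate} to each $V_i$ with the restriction of $g$, and let $g_i'$ be the resulting continuous metric on $V_i$. Put $G(u,v)=\sum_ig_i'(\pi_iu,\pi_iv)$, where $\pi_i$ is the projection onto $V_i$. This metric is continuous, makes the $V_i$ mutually orthogonal, and restricts to $g_i'$ on $V_i$, so \eqref{eq:simul} holds. The last statement is Lemma~\ref{lem:smooth}; for $\varepsilon\ge1$ apply it with $\varepsilon=\frac12$.

It remains to prove the equivalence with majorization. Fix $x$ and $i$, let $d=\dim V_i(x)$, let $\alpha_1\ge\dots\ge\alpha_d$ be the logarithms of the singular values of $A_x$ for $G$, and let $\beta_1\ge\dots\ge\beta_d$ be $\frac1N$ times those of $A^N_x$ for $g$. By Lemma~\ref{lem:ext}(a), the inequalities \eqref{eq:simul} read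
\[\sum_{j\le p}\alpha_j\le\sum_{j\le p}\beta_j,\qquad\sum_{j>d-p}\alpha_j\ge\sum_{j>d-p}\beta_j .\]
If they hold for all $p$, the two inequalities for $p=d$ give equality of the total sums, and together with the first family this is majorization. Conversely, majorization contains the first family, and subtracting $\sum_{j\le d-p}\alpha_j\le\sum_{j\le d-p}\beta_j$ from the equality of the total sums gives the second.
\end{proof}

\section{Adapted metrics and their rates}\label{sec:adapted}

Two features of \eqref{eq:simul} are now used. It holds for all $p$ with one metric, so that $p=1$ serves (i) and $p=k$ serves (iii) on the same bundle $F$. It holds at each point $x$ with the same $N$ for all summands, so that the bounds for $E$ and for $F$ can be multiplied. This is needed for (i), which bounds a product and not its factors.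

\begin{proposition}\label{prop:onestep}
Let $1\le k\le d_F$, $N=2^r$ and $\nu>0$, and suppose that $\delta^g_N,\kappa^g_N,\omega^g_N\le e^{-\nu N}$ on $\Lambda$. Then for every $0<\mu<\nu$ there is a $C^\infty$ metric on $M$ adapted with rate $\mu$.
\end{proposition}

\begin{proof}
Let $G$ be given by Theorem~\ref{thm:simul} for $E\oplus F$, $g$ and $N$. The first inequality of \eqref{eq:simul} on $E$ with $p=1$, and the second on $F$ with $p=1$ and $p=k$, give for $x\in\Lambda$
\begin{align*}
\delta^G_1(x)&\le\|Df^N|E_x\|_g^{1/N}\,\|(Df^N|F_x)^{-1}\|_g^{1/N}=\delta^g_N(x)^{1/N}\le e^{-\nu},\\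
\kappa^G_1(x)&\le\kappa^g_N(x)^{1/N}\le e^{-\nu},\qquad\omega^G_1(x)\le\omega^g_N(x)^{1/N}\le e^{-\nu}.
\end{align*}
Take $\hat g$ from Lemma~\ref{lem:smooth} with $\varepsilon$ so small that $\rho^{\max(2,k)}\le e^{\nu-\mu}$. Passing from $G$ to $\hat g$ multiplies $\delta_1,\kappa_1,\omega_1$ by at most $\rho^2,\rho,\rho^k$, so all three are at most $e^{-\mu}$ for $\hat g$. By Lemma~\ref{lem:three}, $\hat g$ is adapted with rate $\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $N=2^r$ so large that $\max(K,C^{-1})\,e^{-\lambda N}<1$, and define $\nu>0$ by $e^{-\nu N}=\max(K,C^{-1})\,e^{-\lambda N}$. By Lemma~\ref{lem:three}, $\delta^g_N,\kappa^g_N,\omega^g_N\le e^{-\nu N}$. Proposition~\ref{prop:onestep} with $\mu=\nu/2$ gives the metric.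
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rates}]
(1) Let $q$ be one of $\delta^g,\kappa^g,\omega^g$ and $s_n=\max_{x\in\Lambda}\log q_n(x)$; the maximum exists because $q_n$ is continuous and positive on the compact set $\Lambda$. By Lemma~\ref{lem:three} and $f^n(\Lambda)\subset\Lambda$ we have $s_{m+n}\le s_m+s_n$. Fekete's lemma states that for such a sequence $s_n/n$ converges to $\inf_ns_n/n\in[-\infty,\infty)$. If $\Gamma\ge1$ bounds $\|Df\|_g$ and $\|Df^{-1}\|_g$ on $M$, all singular values of $Df^n|E_x$ and $Df^n|F_x$ lie in $[\Gamma^{-n},\Gamma^n]$, so $|s_n|\le n\max(2,k)\log\Gamma$ and the limit is finite. If $h$ is another metric, then $c^{-1}g\le h\le cg$ for some $c\ge1$ by compactness. By Lemma~\ref{lem:ext}(c), used in both directions, $s_n$ changes by at most $\max(2,k)\log c$, so the limit does not change.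

If (i)--(iii) hold for some metric with constants $K,C,\lambda$, then $s_n\le\log\max(K,C^{-1})-\lambda n$ for each of the three sequences, so
\begin{equation}\label{eq:upper}
\lambda\le\lambda^* ,
\end{equation}
and in particular $\lambda^*>0$. Conversely, let $\lambda^*>0$ and $0<\lambda<\lambda^*$. For each of the three sequences $s_n+\lambda n\le0$ for all large $n$, so $s_n+\lambda n\le\log K$ for all $n$ and some $K$. By Lemma~\ref{lem:three}, (i)--(iii) hold with this $K$ and $C=K^{-1}$.

(2) By \eqref{eq:upper} no metric is adapted with a rate larger than $\lambda^*$. Given $0<\lambda'<\lambda^*$, choose $\nu\in(\lambda',\lambda^*)$. For $N=2^r$ large, $s_N\le-\nu N$ for the three sequences, and Proposition~\ref{prop:onestep} gives a $C^\infty$ metric adapted with rate $\lambda'$.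

A Jordan block prevents the rate $\lambda^*$ from being attained, since it grows polynomially faster than its eigenvalue predicts. Let $d\ge k\ge2$ and let $L$ be the matrix $\left(\begin{smallmatrix}-1&1\\0&-1\end{smallmatrix}\right)\oplus5I_d$ on $\mathbb R^{2+d}$. Let $\theta$ be a compactly supported smooth function equal to $1$ near $0$. The time-one map of the vector field $\theta(x)Lx$ is a smooth diffeomorphism that is the identity outside a compact set; transplant it by a chart to the sphere $S^{2+d}$ and extend it by the identity to obtain $f$. Orbits starting close to $0$ stay up to time $1$ where $\theta=1$, so $f(x)=e^Lx$ near $0$. Let $\Lambda=\{0\}$, $E=\mathbb R^2\times0$, $F=0\times\mathbb R^d$. Then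
\[Df^n|E=e^{-n}J^n,\qquad J^n=\begin{pmatrix}1&n\\0&1\end{pmatrix},\qquad Df^n|F=e^{5n}I_d .\]
In the Euclidean norm $n\le\|J^n\|\le n+1$, so $\chi_E=-1$, $\chi_D=-6$, $\chi_k=-5k$ and $\lambda^*=1$. For a metric adapted with rate $1$, condition (ii) would give $\|J^n\|\le1$ for all $n$ in some norm on $\mathbb R^2$, which is impossible because the matrices $J^n$ are unbounded.

(3) Let $\tau_1\le\dots\le\tau_{d_F}$ be the singular values of $Df^n|F_x$, in increasing order, for a metric adapted with rate $\lambda'$. By Lemma~\ref{lem:ext}(a), condition (iii) gives $\tau_1\cdots\tau_k\ge e^{\lambda'n}$. The largest factor satisfies $\tau_k\ge e^{\lambda'n/k}$, hence $\tau_i\ge e^{\lambda'n/k}$ for all $i\ge k$. For $k\le j\le d_F$,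
\[\tau_1\cdots\tau_j\ge e^{\lambda'n}\,e^{\lambda'n(j-k)/k}=e^{\lambda'nj/k},\]
and by Lemma~\ref{lem:ext}(a) this is (iii) for $j$-frames with constant $1$ and rate $\lambda'j/k$.
\end{proof}

\begin{remark}
Conditions (i)--(iii) play no part in the construction of $G$; in the proof of Theorem~\ref{thm:main} they are used once, at the single time $N$. Invertibility of $Df$ makes the pullbacks inner products, so that $\#$ is defined. Continuity of $Df$ and of the splitting makes $G$ continuous, which Lemma~\ref{lem:smooth} needs. The inclusion $f(\Lambda)\subset\Lambda$ keeps forward orbits in the set where the bundles and the bounds are given; backward orbits never occur. The smoothed metric $\hat g$ need not make $E$ and $F$ orthogonal, and this costs nothing, since (i)--(iii) involve only the restrictions of the metric to $E$ and to $F$. Part~(3) of Theorem~\ref{thm:rates} does not extend to $j<k$: in Example~\ref{ex:three} areas expand while $e_3$ is contracted in every metric.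
\end{remark}

\begin{thebibliography}{1}
\bibitem{AS} Vitor Araujo and Luciana Salgado, \emph{Dominated splitting for exterior powers and singular hyperbolicity}, arXiv:1204.4843 (2012).
\end{thebibliography}
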